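# Isomorphism of graphs of bounded SC-depth or rank-depth: one algorithm for every depth

## 1. Flips, SC-depth, rank-depth and the classes $\mathcal C(h,c)$

Graphs are finite, simple and non-empty. We write $\mathrm{adj}(u,v)\in\{0,1\}$ for adjacency, with $\mathrm{adj}(v,v)=0$, and $[c]=\{1,\dots,c\}$. A *labeling* of a set is a map from it to a finite set of labels.

**Definition 1.1 (flip).** Let $\lambda:V(G)\to\Sigma$ and let $F:\Sigma\times\Sigma\to\{0,1\}$ be symmetric. The flip $G\oplus(\lambda,F)$ is the graph on $V(G)$ in which distinct $u,v$ are adjacent iff $\mathrm{adj}(u,v)\ne F(\lambda(u),\lambda(v))$.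

If $u,v$ are distinct and *not* adjacent in the flip, then $\mathrm{adj}_G(u,v)=F(\lambda(u),\lambda(v))$. We use this constantly.

Our running example is the *crown* $\mathrm{Cr}_r$, $r\ge 3$. It has vertices $a_1,\dots,a_r,b_1,\dots,b_r$, where $a_i$ and $b_j$ are adjacent iff $i\ne j$, and no other edges. Label every $a_i$ by $a$ and every $b_i$ by $b$, and let $F(a,b)=F(b,a)=1$, $F(a,a)=F(b,b)=0$. The flip is the perfect matching with edges $a_ib_i$.

**Definition 1.2 (SC-depth; Ganian et al.).** The one-vertex graph has SC-depth $0$. A graph $G$ has SC-depth at most $d\ge1$ if there are graphs $G_1,\dots,G_k$, each of SC-depth at most $d-1$, with disjoint union $H$, and a set $X\subseteq V(H)$, such that $G$ is obtained from $H$ by complementing the adjacency between every two distinct vertices of $X$.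

Example: each edge $a_ib_i$ alone has SC-depth at most $1$. Take the disjoint union of these $r$ edges and complement inside $A=\{a_1,\dots,a_r\}$ (depth $2$). Then complement inside $B=\{b_1,\dots,b_r\}$ (depth $3$), then inside $A\cup B$ (depth $4$). A pair inside $A$ or inside $B$ is complemented twice and a pair $a_i,b_j$ once. The result is the crown, so $\mathrm{Cr}_r$ has SC-depth at most $4$.

**Definition 1.3 (cut-rank and rank-depth; Kwon, McCarty, Oum, Wollan).** For $X\subseteq V(G)$ the cut-rank $\rho_G(X)$ is the rank over $\mathrm{GF}(2)$ of the $X\times(V(G)\setminus X)$ submatrix of the adjacency matrix. A decomposition of $G$ is a pair $(T,\sigma)$, where $T$ is a tree with at least one internal node and $\sigma$ is a bijection from $V(G)$ to the leaves of $T$. The width of an internal node $v$ is the maximum of $\rho_G(\sigma^{-1}(L))$ over all sets $L$ that are the union of the leaves lying in some collection of components of $T-v$. The width of $(T,\sigma)$ is the maximum width of an internal node, and its radius is the radius of $T$. The rank-depth of $G$ is the least $k$ such that $G$ has a decomposition of width at most $k$ and radius at most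 $k$. One-vertex graphs have rank-depth $0$ by convention.

Examples. On the path with edges $xy,yz,zw$ we have $\rho(\{x,y\})=1$. The cut $\{x,z\}$ against $\{y,w\}$ has rows $(1,0)$ and $(1,1)$, so $\rho(\{x,z\})=2$. For the crown let $T$ have a center with $r$ children, the $i$-th having the two leaves $a_i,b_i$. The radius is $2$. A union of pairs against the rest has only two different rows, one for all the $a_i$ and one for all the $b_i$. At the $i$-th child the cuts are $\{a_i\}$, $\{b_i\}$, $\{a_i,b_i\}$, their complements, and the empty cut. All ranks are at most $2$, so $\mathrm{Cr}_r$ has rank-depth at most $2$.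

**Definition 1.4 (the classes $\mathcal C(h,c)$).** $\mathcal C(0,c)$ is the class of one-vertex graphs. For $h\ge1$, $G\in\mathcal C(h,c)$ iff there are a partition of $V(G)$ into non-empty *parts*, a labeling $\mu:V(G)\to[c]$ and a symmetric $M:[c]^2\to\{0,1\}$ such that $G[P]\in\mathcal C(h-1,c)$ for each part $P$, and $\mathrm{adj}(u,v)=M(\mu(u),\mu(v))$ for $u,v$ in different parts. We call (parts, $\mu$, $M$) *root data*.

Example: with parts $\{a_i,b_i\}$, the two labels $a,b$, and $M=1$ exactly between $a$ and $b$, the crown lies in $\mathcal C(2,2)$, since two isolated vertices lie in $\mathcal C(1,2)$.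

Restricting parts and labels shows that $\mathcal C(h,c)$ is closed under non-empty induced subgraphs; we call this *heredity*. Taking one part shows $\mathcal C(h-1,c)\subseteq\mathcal C(h,c)$. Unfolding the definition gives a *decomposition tree*. The level-$0$ node is $V(G)$. Each node $P$ of level $i<h$ has a labeling $\mu_P:P\to[c]$, a matrix $M_P$, and children (level $i+1$) partitioning $P$. Level-$h$ nodes are singletons. Write $a_i(v)=\mu_P(v)$ for the level-$i$ node $P\ni v$. If $u\ne v$ and $P$ is the node of largest level $i$ containing both (we say the *smallest* node), then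
$$\mathrm{adj}(u,v)=M_P(a_i(u),a_i(v)).\tag{1}$$

**Definition 1.5 (expressions and clique-width).** A $k$-expression builds a graph with vertex labels in $[k]$ from labeled single vertices by disjoint unions, joins $\eta_{i,j}$ with $i\ne j$ (add all edges between label $i$ and label $j$), and relabelings of all vertices of label $i$ to label $j$. The clique-width of $G$ is the least $k$ for which $G$ has a $k$-expression.

Example: complete graphs have clique-width at most $2$. Add a new vertex with label $2$, apply $\eta_{1,2}$, relabel $2$ to $1$, and repeat.

**Definition 1.6 (MSO).** MSO is monadic second-order logic over graphs, with quantifiers over vertices and vertex sets ($\mathrm{MSO}_1$), and with unary predicates allowed.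

Example: "$C$ is a component" says that $C\neq\emptyset$, that no edge leaves $C$, and that every non-empty proper subset of $C$ has an edge leaving it.

**Definition 1.7 (bounded shrubdepth; Ganian et al.).** A class of graphs has bounded shrubdepth if it can be interpreted, using first-order formulas with two free variables, in a class of rooted forests of bounded depth.

Example: all disjoint unions of stars, via the formula "$x$ is the parent of $y$ or $y$ is the parent of $x$" in forests with two levels. Shrubdepth is a parameter of classes, not of single graphs. We use from the background that a class has bounded shrubdepth iff its SC-depth is bounded, and iff its rank-depth is bounded.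

**Definition 1.8 (canonical form).** A canonical form assigns to each $n$-vertex graph $G$ of an isomorphism-closed class a graph $\Gamma_G\cong G$ on $\{1,\dots,n\}$ such that $G\cong G'$ implies $\Gamma_G=\Gamma_{G'}$.

Example: a graph of SC-depth at most $1$ is a clique on $X$ plus isolated vertices. With $x$ the number of non-isolated vertices, put the clique on $\{1,\dots,x\}$.

## 2. Isomorphism with an exponent independent of $d$

For every class of bounded shrubdepth there is an $O(n^2)$-time isomorphism algorithm, but it is non-uniform: each class gets its own algorithm. For the parameter clique-width, isomorphism is solvable in time $n^{f(k)}$ (Grohe and Schweitzer). In *Canonical decompositions in monadically stable and bounded shrubdepth graph classes* (arXiv:2303.01473, 2023), Ohlmann et al. write: "we do not know how to make our algorithm uniform even for the rankdepth or SC-depth parameterizations."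

The question is this. Let $p$ be SC-depth or rank-depth. Is there one algorithm which, given two $n$-vertex graphs and a number $d$ with $p(G),p(G')\le d$, and no decomposition, decides whether $G\cong G'$ in time $f(d)\,n^c$, with $f$ computable and $c$ independent of $d$?

The answer is yes for both parameters. The machine model is a deterministic RAM with $O(\log n)$-bit words, and input graphs are adjacency matrices.

**Theorem 1.** Let $p$ be SC-depth or rank-depth. There are one algorithm, a computable $f$ and a constant $c$ such that, given $(G,G',d)$ with $p(G),p(G')\le d$, the algorithm decides whether $G\cong G'$ in time $f(d)n^c$.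

**Theorem 2.** Let $p$ be SC-depth or rank-depth.

(a) There are a single algorithm and a computable $f$ such that on any input $(G,d)$, without promise, in time $f(d)n^2$ the algorithm either correctly reports $p(G)>d$ or outputs a graph $\Gamma_G\cong G$ on $\{1,\dots,n\}$. If $G\cong G'$ then, for the same $d$, either both inputs are reported or $\Gamma_G=\Gamma_{G'}$. So Theorem 1 holds with $c=2$.

(b) For deterministic algorithms with adjacency-matrix input the exponent $2$ is optimal, already for $d=1$.

(c) Statement (a) also holds with $p(G)\le d$ replaced by membership in the classes $\mathcal C(h,c)$, with time $f(h,c)n^2$. Every class of bounded shrubdepth lies in some $\mathcal C(h,c)$.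

## 3. Depth one: twin classes

At depth $0$ there is one vertex and nothing to do. SC-depth at most $1$ was treated in Definition 1.8. The next case is $\mathcal C(1,c)$, where all parts are singletons, so the adjacency of any two distinct vertices depends only on their labels.

Call $u,v$ *twins* if $u=v$ or $\mathrm{adj}(u,x)=\mathrm{adj}(v,x)$ for all $x\ne u,v$. This is an equivalence relation. Let $u,v$ be twins and $v,w$ be twins, all distinct. The first pair gives $\mathrm{adj}(u,w)=\mathrm{adj}(v,w)$ and the second gives $\mathrm{adj}(u,v)=\mathrm{adj}(u,w)$. So the three adjacencies agree; any other $x$ sees all three vertices alike, so $u,w$ are twins. The computation also shows that each class is a clique or independent. Adjacency between two classes is constant, since one can change one endpoint at a time.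

Hence $G\in\mathcal C(1,c)$ iff $G$ has at most $c$ twin classes: equal labels make twins, and conversely one can label by twin class. Two such graphs are isomorphic iff one of the at most $c!$ bijections between their twin classes preserves sizes, adjacency between classes, and adjacency inside classes.

Here the graph itself dictates the labeling. From depth $2$ on it does not. In the crown we may merge the parts $\{a_1,b_1\}$ and $\{a_2,b_2\}$: the merged part induces the two disjoint edges $a_1b_2$, $a_2b_1$, which has two twin classes and so lies in $\mathcal C(1,2)$. This is again root data witnessing $\mathrm{Cr}_r\in\mathcal C(2,2)$, and any other pair of indices would do as well.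

## 4. Both parameters lead to $\mathcal C(h,c)$

This section reduces both parameters to $\mathcal C(h,c)$ and records that these classes are MSO-definable and of bounded clique-width.

**Lemma 4.1.** For $h\ge1$, $G\in\mathcal C(h,c)$ iff there are $\mu:V(G)\to[c]$ and a symmetric $M$ such that $G[C]\in\mathcal C(h-1,c)$ for each component $C$ of $G\oplus(\mu,M)$. Hence $\mathcal C(h,c)$ is defined by an MSO sentence computable from $h,c$.

*Proof.* Given root data, the flip by $(\mu,M)$ has no edge between different parts. So its components lie inside parts, and heredity applies. Conversely, take the components as parts; vertices in different components are not adjacent in the flip, so $\mathrm{adj}(u,v)=M(\mu(u),\mu(v))$.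

For the formula, relativize to a set $U$. Let $\gamma_0(U)$ say $|U|=1$. Let $\gamma_h(U)$ say that there is a partition $U_1,\dots,U_c$ of $U$ (empty classes allowed) such that for one of the finitely many $M$, every component $C$ of the flip of $G[U]$ satisfies $\gamma_{h-1}(C)$. Edges of the flip are quantifier-free definable from the $U_i$, and components are MSO-definable. $\square$

**Lemma 4.2.** Graphs in $\mathcal C(h,c)$ have clique-width at most $2c^h$.

*Proof.* The case $h=0$ is clear. Let $h\ge1$ and fix a decomposition tree. From the leaves upward, we build $G[P]$ for every node $P$ of level $i$, with each vertex $v$ carrying the label $(a_0(v),\dots,a_{i-1}(v))$. For level $h$ this is a single labeled vertex. Let $P$ have level $i<h$ and children $Q_1,Q_2,\dots$. Each $G[Q_j]$ is available with labels $(a_0,\dots,a_i)$. Add the $Q_j$ one at a time: give the new one primed copies of its labels, join each old label to each primed label for which $M_P$ has value $1$ on the last coordinates, then remove the primes. Finally forget $a_i$ by relabeling. At most $2c^{i+1}\le2c^h$ labels are used. $\square$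

**Lemma 4.3.** If $G$ has SC-depth at most $d$, then $G\in\mathcal C(d,2^d)$.

*Proof.* Since $k=1$, $X=\emptyset$ is allowed in Definition 1.2, we can unfold the definition to a tree of depth exactly $d$. Let $x_j(v)\in\{0,1\}$ say whether $v$ is in the set $X$ of the level-$j$ node containing $v$. If the smallest node containing $u\ne v$ has level $i$, then $u,v$ start non-adjacent in the disjoint union at that node and are complemented once for each $j\le i$ with $x_j(u)=x_j(v)=1$. So $\mathrm{adj}(u,v)=\sum_{j\le i}x_j(u)x_j(v)\bmod2$. Use the label $(x_0,\dots,x_i)$ at level $i\le d-1$. There are at most $2^d$ labels, and the displayed sum is the matrix. $\square$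

**Lemma 4.4.** If $G$ has rank-depth at most $k$, then $G\in\mathcal C(k,c_k)$, where $c_k=2k2^k+2^{2k+2k2^k}$.

*Proof.* **Step 1.** *We turn one node of a decomposition into one labeling.* Claim: let $\mathcal P$ be a partition of $V(G)$ such that every union $U$ of parts has $\rho_G(U)\le k$. Then there is a labeling of $V(G)$ with at most $c_k$ labels such that the adjacency of vertices in different parts depends only on their labels.

Let $A$ be the adjacency matrix over $\mathrm{GF}(2)$. Choose a bipartition $(L,R)$ of the set of parts maximizing the cut-rank; let $q\le k$ be this maximum. Choose $B\subseteq\bigcup L$ and $C\subseteq\bigcup R$ with $|B|=|C|=q$ and $A[B,C]$ nonsingular. Call the at most $2q$ parts meeting $B\cup C$ *special*. No part meets both $B$ and $C$.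

Let $x,y$ be in different non-special parts $P(x),P(y)$. Consider a cut with $P(x)$ and the parts meeting $B$ on the left, and $P(y)$ and the parts meeting $C$ on the right, the others arbitrary. Its rank is at most $q$ by maximality, so the $(q+1)\times(q+1)$ matrix $A[B\cup\{x\},C\cup\{y\}]$ is singular. Its determinant is $\det A[B,C]$ times the Schur complement, so
$$A[x,y]=A[x,C]\,A[B,C]^{-1}A[B,y].\tag{2}$$

For a special part $P$ we have $\rho_G(P)\le k$, so $A[P,V\setminus P]$ has at most $2^k$ distinct rows. Vertices of $P$ with equal rows form a *row class*. Let $R_0$ contain one representative of each row class of each special part; $|R_0|\le 2k2^k$. Label a special vertex (one in a special part) by its part and its row class. Label a non-special vertex $y$ by $(N(y)\cap B,\,N(y)\cap C,\,N(y)\cap R_0)$. There are at most $2k2^k+2^{2k+2k2^k}=c_k$ labels.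

We check the pairs in different parts. Two non-special vertices: the right side of (2) is determined by $N(x)\cap C$ and $N(y)\cap B$. A special $x\in P$ and a non-special $y$: since $y\notin P$, $\mathrm{adj}(x,y)=\mathrm{adj}(x_0,y)$, where $x_0\in R_0$ represents the class of $x$, and this is read off from $N(y)\cap R_0$. Two special vertices in different parts: replacing either by another vertex of its row class does not change the adjacency. This proves the claim. As adjacency is symmetric, the resulting matrix is symmetric.

**Step 2.** *We root the decomposition at an internal node.* One-vertex graphs lie in $\mathcal C(0,c_k)\subseteq\mathcal C(k,c_k)$. Otherwise take a decomposition $(T,\sigma)$ of width and radius at most $k$, and a node $z$ of eccentricity at most $k$. $T$ has at least two leaves and an internal node, so at least $3$ nodes. If $z$ is a leaf, its neighbor is internal and has eccentricity at most $\max(1,\mathrm{ecc}(z)-1)\le k$; replace $z$ by it. Root $T$ at $z$; the depth is at most $k$.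

**Step 3.** *We apply the claim at every node.* For a node $v$ let $P_v$ be the set of vertices at leaves at or below $v$. If $v$ is internal and $U$ is a union of sets $P_w$ over children $w$ of $v$, then $\rho_{G[P_v]}(U)\le\rho_G(U)\le k$: the first matrix is a submatrix of the second, and the leaves below $w$ are those of one component of $T-v$. Apply the claim to $G[P_v]$ and the partition into the sets $P_w$. By induction on the height, $G[P_v]\in\mathcal C(j,c_k)$ whenever the subtree of $v$ has height at most $j$. For $v=z$ we get $G\in\mathcal C(k,c_k)$. $\square$

From now on $c$ is fixed and we work in the classes $\mathcal C(h,c)$.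

## 5. Ladders and induced paths are short

We show that two patterns in $\mathcal C(h,c)$ have bounded length. For $m\in\{0,1\}$, a *ladder* of length $N$ consists of vertices $x_1,\dots,x_N,y_1,\dots,y_N$ (repetitions allowed) with $\mathrm{adj}(x_i,y_j)=m$ for $i<j$ and $\mathrm{adj}(x_i,y_j)=1-m$ for $i>j$; nothing is asked for $i=j$. Example: the bipartite graph in which $x_i,y_j$ are adjacent iff $i<j$, with $m=1$.

**Lemma 5.1.** A ladder in a graph $G\in\mathcal C(h,c)$ has length at most $L(h)$, where $L(0)=1$ and $L(h)=c^2(L(h-1)+2)$.

*Proof.* Let $h=0$. Length $N\ge2$ would need $\mathrm{adj}(x_1,y_2)\ne\mathrm{adj}(x_2,y_1)$, but both are $0$ in a one-vertex graph.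

Let $h\ge1$ and suppose $N>c^2(L(h-1)+2)$. Fix root data. By pigeonhole there are $N'>L(h-1)+2$ indices, renumbered in order, with constant labels $\mu(x_i)=a$, $\mu(y_i)=b$. If $x_i,y_j$ are in different parts, then $\mathrm{adj}(x_i,y_j)=e:=M(a,b)$.

If $e\ne m$, then $x_i,y_j$ are in the same part for all $i<j$. So $x_1,\dots,x_{N'-1}$ are in the part of $y_{N'}$, and $y_2,\dots,y_{N'}$ are in the part of $x_1$, which is the same part. If $e=m$, then $x_i,y_j$ are in the same part for all $i>j$. So $x_2,\dots,x_{N'}$ are in the part of $y_1$, and $y_1,\dots,y_{N'-1}$ are in the part of $x_{N'}$, again the same part. Either way the indices $2,\dots,N'-1$ give a ladder of length $N'-2>L(h-1)$ inside one part, contradicting induction. $\square$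

**Lemma 5.2.** An induced path in a graph $H\in\mathcal C(h,c')$ has at most $\Pi(h,c')=(8c'^2+1)^h$ vertices.

*Proof.* Induction on $h$; the case $h=0$ is clear. Let $v_1\cdots v_p$ be an induced path in $H$, with $e$ edges $v_iv_{i+1}$ between different root parts. At least $e/c'^2$ of them have the same ordered label pair $(a,b)=(\mu(v_i),\mu(v_{i+1}))$, and $M(a,b)=1$ if there are any. Color the parts red or blue independently at random. Each of these edges has $v_i$ red and $v_{i+1}$ blue with probability $1/4$, so some coloring achieves this for at least $e/(4c'^2)$ of them. Every such $v_i$ is adjacent to every such $v_{j+1}$, since they lie in different parts and have labels $a,b$. Degrees in the induced path are at most $2$, so the number of these edges is at most $2$. Hence $e\le8c'^2$. Removing the $e$ crossing edges leaves at most $e+1$ subpaths, each an induced path inside one part, with at most $\Pi(h-1,c')$ vertices by induction. $\square$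

## 6. Good flips defined by boundedly many vertices

By Lemma 4.1 there is a flip whose components are simpler, but its labeling is arbitrary. We now show that the labels may be taken to be adjacency vectors to boundedly many vertices.

Fix $h\ge1$. Let $m=m(h)=64c^4L(h)$, $\Sigma=\{0,1\}^m$ and $\sigma=2^m$. For $s\in V(G)^m$ let $\lambda_s(v)=(\mathrm{adj}(v,s_1),\dots,\mathrm{adj}(v,s_m))$. A pair $(\lambda,F)$ with $\lambda:V(G)\to\Sigma$ and symmetric $F:\Sigma^2\to\{0,1\}$ is *good* if $G[C]\in\mathcal C(h-1,c)$ for every component $C$ of $G\oplus(\lambda,F)$. Let
$$\mathcal F_F(G)=\{\lambda_s: s\in V(G)^m,\ (\lambda_s,F)\text{ good}\}.$$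

**Lemma 6.1.** For each $G\in\mathcal C(h,c)$, $h\ge1$, some $\mathcal F_F(G)$ is non-empty.

*Proof.* Fix root data. For $S\subseteq V=V(G)$ let $\mathrm{tp}_S(v)=N(v)\cap S$. Call $S$ *sufficient* if $\mathrm{adj}(u,v)=\mathrm{adj}(u',v')$ whenever $\mathrm{tp}_S(u)=\mathrm{tp}_S(u')$, $\mathrm{tp}_S(v)=\mathrm{tp}_S(v')$, $u,v$ are in different parts, and $u',v'$ are in different parts. Supersets of sufficient sets are sufficient.

**Step 1.** *A sufficient set of size at most $m$ is enough.* Let $s\in V^m$ enumerate a sufficient set, with repetitions allowed. Put $F(\tau,\tau')=1$ iff some adjacent $u,v$ in different parts have $\{\lambda_s(u),\lambda_s(v)\}=\{\tau,\tau'\}$. By sufficiency $\mathrm{adj}(u,v)=F(\lambda_s(u),\lambda_s(v))$ for all $u,v$ in different parts. So components of $G\oplus(\lambda_s,F)$ lie in parts, and $(\lambda_s,F)$ is good by heredity.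

**Step 2.** *We collect violations; too many of them would give a long ladder.* Let $S_0=\emptyset$. While $S_{i-1}$ is not sufficient, pick a quadruple $(u_i,v_i,u_i',v_i')$ violating sufficiency of $S_{i-1}$, and add its vertices to get $S_i$. Suppose $N$ steps have been made.

At least $N/c^4$ indices have the same labels $a,b,a',b'$ of $u_i,v_i,u_i',v_i'$. For them $m_0:=M(a,b)=\mathrm{adj}(u_i,v_i)$ and $M(a',b')=\mathrm{adj}(u_i',v_i')=1-m_0$. As in Lemma 5.2, some red/blue coloring of the parts keeps a quarter of these indices with $u_i$ in a red and $v_i$ in a blue part. A second coloring keeps a quarter of those for $u_i',v_i'$. So at least $N/(16c^4)$ indices remain such that for all remaining $i,j$ the vertices $u_i,v_j$ are in different parts and $u_i',v_j'$ are in different parts. Therefore $\mathrm{adj}(u_i,v_j)=m_0$ and $\mathrm{adj}(u_i',v_j')=1-m_0$ for all remaining $i,j$.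

For $i<j$ we have $u_i\in S_{j-1}$ and $\mathrm{tp}_{S_{j-1}}(v_j)=\mathrm{tp}_{S_{j-1}}(v_j')$, so $\mathrm{adj}(u_i,v_j')=\mathrm{adj}(u_i,v_j)=m_0$. For $i>j$ we have $v_j'\in S_{i-1}$ and $\mathrm{tp}_{S_{i-1}}(u_i)=\mathrm{tp}_{S_{i-1}}(u_i')$, so $\mathrm{adj}(u_i,v_j')=\mathrm{adj}(u_i',v_j')=1-m_0$. Thus $x_i=u_i$, $y_i=v_i'$ is a ladder, and Lemma 5.1 gives $N/(16c^4)\le L(h)$.

So the process stops after at most $16c^4L(h)$ steps with a sufficient set of size at most $4\cdot16c^4L(h)=m$. Enumerate it and pad to length $m$. $\square$

### Trying all tuples, and why the crown defeats this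

A sensible algorithm now suggests itself: fix the first $F$ with $\mathcal F_F(G)\ne\emptyset$, go through all $s\in V^m$ with $(\lambda_s,F)$ good, recurse on the components of each flip, and keep the lexicographically smallest code. The family $\mathcal F_F(G)$ is invariant under isomorphisms, so the result is canonical. But each level branches up to $n^{m}$ times, and $m=64c^4L(h)$ grows with $d$. The exponent is not a constant.

To repair this one would like an isomorphism-invariant choice of boundedly many of the $\lambda_s$. That is impossible. In $\mathrm{Cr}_r$ take any $s\in V^m$ with $m\ge1$. Its first entry is some $b_p$ or some $a_p$; by symmetry say $b_p$. The first coordinate of $\lambda_s$ is the indicator function of $\{a_k:k\ne p\}$, which determines $p$. Permuting the indices $1,\dots,r$ is an automorphism, and it moves $p$ to every index. So *every non-empty invariant set of labelings $\lambda_s$ of the crown has at least $r$ members*.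

The same example shows the way out. For illustration take tuples of length $4$, namely $s=(a_i,a_j,b_p,b_q)$ with $i\ne j$, $p\ne q$. Then
$$\lambda_s(a_k)=(0,0,[k\ne p],[k\ne q]),\qquad \lambda_s(b_k)=([k\ne i],[k\ne j],0,0).$$
Let $F=1$ exactly between a vector $(0,0,x,y)\ne0$ and a vector $(x',y',0,0)\ne0$. Every such flip is the matching with edges $a_ib_i$, hence good (with $h=2$). Now consider $X(a_k)=(0,0,1,1)$, $X(b_k)=(1,1,0,0)$. No tuple of vertices defines $X$: its first coordinate is $1$ on all of $B$ and $0$ on $A$, and no vertex has neighborhood $B$. But on any set $W$ of at most $t$ vertices $X$ agrees with some good $\lambda_s$ if $r\ge t+2$: choose $i=p$ and $j=q$ among the indices not occurring in $W$. And the flip by $(X,F)$ is the same matching. The crown is connected with bipartition $A,B$, so each automorphism preserves or swaps the sides. Hence $X$ together with its mirror image (which is approximated in the same way, by the tuples $(b_i,b_j,a_p,a_q)$) forms an invariant set of size $2$.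

So the plan is to leave the family $\mathcal F_F(G)$ and use labelings that merely look like its members on every small set.

**Definition 6.2.** A function $X:V\to\Sigma$ is *$t$-approximated* by $\mathcal F\subseteq\Sigma^V$ if for each $W\subseteq V$ with $|W|\le t$ some $Y\in\mathcal F$ has $Y|_W=X|_W$.

Example: the zero function is $t$-approximated by the indicator functions of single elements of $V$ if $t<|V|$.

Two things must be proved. First, labelings that are $t_0$-approximated by $\mathcal F_F(G)$ are good, for a suitable bounded $t_0$ (Section 7). Second, boundedly many of them can be chosen invariantly, and definably in MSO (Sections 8 to 10).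

## 7. Bounded obstructions, and goodness of approximated labelings

Goodness fails if some component induces a graph outside $\mathcal C(h-1,c)$. We first show that this is witnessed by boundedly many vertices.

**Definition 7.1.** Pairwise disjoint $b$-tuples $q_i=(q_i^1,\dots,q_i^b)$ of distinct vertices of a graph $\Gamma$ are *interchangeable* if for all $i\ne i'$:

- (i) $q_i^j\mapsto q_{i'}^j$ is an isomorphism of induced subgraphs;
- (ii) $\mathrm{adj}(z,q_i^j)=\mathrm{adj}(z,q_{i'}^j)$ for all $j$ and all $z\notin q_i\cup q_{i'}$.

Example: in a disjoint union of edges $x_iy_i$, the pairs $(x_i,y_i)$ are interchangeable.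

Let $\kappa(0,b)=2$ and $\kappa(h,b)=(bc)^b\max(3,\kappa(h-1,b))^{2^b}$. This is nondecreasing in $b\ge1$.

**Lemma 7.2.** Let $q_i$, $i\in I_0\cup\{*\}$, be interchangeable $b$-tuples ($b\ge1$) in $\Gamma$, with $|I_0|\ge\kappa(h,b)$ and $\Gamma-q_*\in\mathcal C(h,c)$. Then $\Gamma\in\mathcal C(h,c)$.

*Proof.* Induction on $h$, for all $b$ at once. The case $h=0$ is vacuous: $\Gamma-q_*$ would have one vertex but contain two disjoint non-empty tuples. Let $h\ge1$, fix root data of $\Gamma-q_*$, and let $P(v)$ be the part of $v$.

**Step 1.** *We make the tuples look alike with respect to the root data.* The *pattern* of $i\in I_0$ consists of the equivalence relation "$P(q_i^j)=P(q_i^{j'})$" on $[b]$ and the labels $\mu(q_i^j)$. There are at most $b^b\cdot c^b=(bc)^b$ patterns. Put $x=\max(3,\kappa(h-1,b))$. At least $x^{2^b}$ indices share a pattern. Now treat the at most $b$ classes $J$ of the common equivalence relation one after another. For each, pass from $n$ indices to at least $\sqrt n$ indices for which the part containing $\{q_i^j:j\in J\}$ is constant, or pairwise distinct: if no part occurs $\sqrt n$ times, then at least $\sqrt n$ parts occur. We end with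 $I\subseteq I_0$, $|I|\ge x$, such that each class is *constant* or *distinct*.

**Step 2.** *We extend the root data to $\Gamma$.* Give $q_*^j$ the label of $q_i^j$ ($i\in I$). For a distinct class $J$ make $\{q_*^j:j\in J\}$ a new part. For a constant class $J$ with part $A$, add $\{q_*^j:j\in J\}$ to $A$. Different constant classes have different parts $A$, as one sees from a single $i\in I$.

**Step 3.** *The parts induce graphs in $\mathcal C(h-1,c)$.* A new part induces, by (i), a copy of the graph on $\{q_i^j:j\in J\}$, which lies in an old part; use heredity. Let $A'=A\cup\{q_*^j:j\in J\}$. Since $J$ is a whole class, $q_i\cap A'=\{q_i^j:j\in J\}$ for all $i\in I\cup\{*\}$. So the tuples $(q_i^j)_{j\in J}$, $i\in I\cup\{*\}$, are interchangeable in $\Gamma[A']$: a vertex of $A'$ outside two of the restricted tuples is outside the full tuples. We have $\Gamma[A]\in\mathcal C(h-1,c)$ and $|I|\ge\kappa(h-1,b)\ge\kappa(h-1,|J|)$. By induction $\Gamma[A']\in\mathcal C(h-1,c)$.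

**Step 4.** *Adjacency across parts is given by $M$.* For pairs in $\Gamma-q_*$ nothing has changed. Let $z$ be a vertex of $\Gamma-q_*$ in another part than $q_*^j$. There is $i\in I$ with $z\notin q_i$ and $P(q_i^j)\ne P(z)$. Indeed, if the class of $j$ is constant, the second condition always holds and the first excludes at most one $i$. If it is distinct, each condition excludes at most one $i$, and $|I|\ge3$. By (ii),
$$\mathrm{adj}(q_*^j,z)=\mathrm{adj}(q_i^j,z)=M(\mu(q_i^j),\mu(z))=M(\mu(q_*^j),\mu(z)).$$
If $q_*^j,q_*^{j'}$ are in different parts, then $j,j'$ are in different classes, so $q_i^j,q_i^{j'}$ are in different parts for $i\in I$. By (i), $\mathrm{adj}(q_*^j,q_*^{j'})=\mathrm{adj}(q_i^j,q_i^{j'})=M(\mu(q_i^j),\mu(q_i^{j'}))=M(\mu(q_*^j),\mu(q_*^{j'}))$. $\square$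

**Lemma 7.3.** For $h\ge1$ there is a computable $B(h)$ such that any $G\in\mathcal C(h,c)\setminus\mathcal C(h-1,c)$ all of whose proper non-empty induced subgraphs are in $\mathcal C(h-1,c)$ has at most $B(h)$ vertices.

*Proof.* The idea is that a large node of a decomposition tree has many interchangeable children, and one of them can be deleted and restored. Fix a decomposition tree for $G\in\mathcal C(h,c)$. Let $b_h=1$ and
$$b_i=b_{i+1}\cdot\bigl(b_{i+1}2^{b_{i+1}^2}c^{hb_{i+1}}\bigr)\cdot\kappa(h-1,b_{i+1}).$$
We show by downward induction on $i$ that level-$i$ nodes have at most $b_i$ vertices; then $B(h)=b_0$ works. For $i=h$ this is clear. Let $P$ have level $i<h$; its children have at most $b_{i+1}$ vertices. Call two children equivalent if there is an isomorphism between their induced graphs preserving $a_0,\dots,a_i$. Counting sizes, graphs and labels, there are at most $b_{i+1}2^{b_{i+1}^2}c^{hb_{i+1}}$ equivalence classes.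

Enumerate the members of one equivalence class along such isomorphisms from one fixed member. These tuples are interchangeable. Condition (i) is clear. For (ii), let first $z\notin P$. The smallest node containing $z$ and $v\in P$ is the same for all $v\in P$ and has some level $i'<i$. So by (1) $\mathrm{adj}(z,v)$ depends on $z$ and $a_{i'}(v)$ only. If $z\in P$ is in another child than $v$, then $\mathrm{adj}(z,v)$ depends on $z$ and $a_i(v)$ only. The isomorphisms preserve all these labels.

Suppose some class had more than $\kappa(h-1,b)$ members, where $b$ is their size. Delete one member $Q$. Then $G-Q$ is a proper non-empty induced subgraph, so $G-Q\in\mathcal C(h-1,c)$, and Lemma 7.2 (with $h-1$) gives $G\in\mathcal C(h-1,c)$, a contradiction. So each class has at most $\kappa(h-1,b)\le\kappa(h-1,b_{i+1})$ members, and $|P|\le b_i$. $\square$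

Let $t_0=t_0(h)=B(h)\cdot\Pi(h,c\sigma)$.

**Lemma 7.4.** Let $h\ge1$, $G\in\mathcal C(h,c)$, and let $\lambda$ be $t_0$-approximated by $\mathcal F_F(G)$. Then $(\lambda,F)$ is good.

*Proof.* **Step 1.** *The flipped graph has short induced paths.* Let $H=G\oplus(\lambda,F)$. In a decomposition tree of $G$ replace the labels $\mu_P(v)$ by $(\mu_P(v),\lambda(v))$ and the matrices $M_P$ by $M_P+F\bmod2$. This shows $H\in\mathcal C(h,c\sigma)$, so by Lemma 5.2 its induced paths have at most $\Pi(h,c\sigma)$ vertices.

**Step 2.** *We find a small connected witness of failure.* Suppose a component $C$ of $H$ has $G[C]\notin\mathcal C(h-1,c)$. Let $O\subseteq C$ be inclusion-minimal, non-empty, with $G[O]\notin\mathcal C(h-1,c)$. As $G[O]\in\mathcal C(h,c)$, Lemma 7.3 gives $|O|\le B(h)$. Also $|O|\ge2$, since one-vertex graphs are in $\mathcal C(h-1,c)$. Join one vertex of $O$ to all others by shortest paths of $H$. Shortest paths are induced. The union $W\supseteq O$ of these at most $B(h)$ paths has $|W|\le t_0$, and $H[W]$ is connected.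

**Step 3.** *We transfer the witness to a member of the family.* Pick $\lambda'\in\mathcal F_F(G)$ with $\lambda'|_W=\lambda|_W$. Then $(G\oplus(\lambda',F))[W]=H[W]$ is connected, so $W\subseteq C'$ for a component $C'$ of $G\oplus(\lambda',F)$. As $(\lambda',F)$ is good, $G[C']\in\mathcal C(h-1,c)$, and heredity gives $G[O]\in\mathcal C(h-1,c)$, a contradiction. $\square$

## 8. Littlestone dimension of the family $\mathcal F_F(G)$

To choose boundedly many approximated labelings we need a measure of how complicated $\mathcal F_F(G)$ is.

**Definition 8.1.** Let $\mathcal F\subseteq\Sigma^V$. A *condition* is a partial function $\pi:V\rightharpoonup\Sigma$, and $\mathcal F_\pi=\{X\in\mathcal F:X\supseteq\pi\}$. $\mathrm{Ldim}(\mathcal F)\ge0$ iff $\mathcal F\ne\emptyset$. $\mathrm{Ldim}(\mathcal F)\ge\ell+1$ iff for some $v$ and $a\ne b$ both $\mathcal F_{v\mapsto a}$ and $\mathcal F_{v\mapsto b}$ have $\mathrm{Ldim}\ge\ell$.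

Example: let $\mathcal S\subseteq\{0,1\}^V$ consist of the indicator functions of single elements, $|V|\ge2$. For any $v$ both $\mathcal S_{v\mapsto0}$ and $\mathcal S_{v\mapsto1}$ are non-empty, so $\mathrm{Ldim}(\mathcal S)\ge1$. Since $\mathcal S_{v\mapsto1}$ has one member, whose $\mathrm{Ldim}$ is $0$, $\mathrm{Ldim}(\mathcal S)=1$.

**Lemma 8.2.** Let $h\ge1$. If $G\in\mathcal C(h,c)$, then $\mathrm{Ldim}(\mathcal F_F(G))\le\ell(h):=m\,c^h(h+1)$.

*Proof.* **Step 1.** *We predict the neighborhood of an unknown vertex with few mistakes.* We give a deterministic learner that predicts $\mathrm{adj}(s,v_1),\mathrm{adj}(s,v_2),\dots$ for an unknown $s\in V$, where each true value is revealed after its prediction. It knows a decomposition tree of $G$. It goes through all guesses $(\alpha_0,\dots,\alpha_{h-1})\in[c]^h$ for $(a_0(s),\dots,a_{h-1}(s))$, one phase per guess, moving on after $h+1$ mistakes in a phase.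

In a phase it keeps a chain of nodes $Q_0\supseteq\dots\supseteq Q_i$, with $Q_j$ of level $j$, initially $Q_0=V$. Given $v$:

- if $v\in Q_{i'}\setminus Q_{i'+1}$ with $i'<i$, it predicts $M_{Q_{i'}}(\alpha_{i'},a_{i'}(v))$;
- if $v\in Q_i$ and $i<h$, it predicts $M_{Q_i}(\alpha_i,a_i(v))$, and after a mistake it lets $Q_{i+1}$ be the child of $Q_i$ containing $v$;
- if $v\in Q_h$, it predicts $0$.

Consider the phase with the right guess. We claim that always $s\in Q_i$. This holds at the start. In the first case $s\in Q_{i'+1}\not\ni v$, so $Q_{i'}$ is the smallest node containing $s$ and $v$, and the prediction is right by (1). In the second case the prediction is right if $s,v$ are in different children of $Q_i$. So a mistake implies that they are in the same child, which becomes $Q_{i+1}$, and $s\in Q_{i+1}$. In the third case $Q_h=\{s\}$, so $v=s$ and $0$ is right. Each mistake lengthens the chain, so this phase has at most $h$ mistakes and is never left. In total the learner makes at most $c^h(h+1)$ mistakes.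

**Step 2.** *We turn the mistake bound into a bound on $\mathrm{Ldim}$.* Running $m$ such learners, one per coordinate, predicts $\lambda_s$ for unknown $s\in V^m$ with at most $\ell(h)$ mistakes, since a wrong vector has a wrong coordinate. Suppose $\mathrm{Ldim}(\mathcal F_F(G))\ge\ell(h)+1$. Starting from $\mathcal F_F(G)$, repeatedly ask the $v$ from Definition 8.1 and answer with one of $a,b$ that was not predicted, restricting the family accordingly. Each round lowers the guaranteed $\mathrm{Ldim}$ by one, so after $\ell(h)+1$ rounds the family is still non-empty. It contains some $\lambda_s$ consistent with all the answers, and on this $s$ the learner made $\ell(h)+1$ mistakes, a contradiction. $\square$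

## 9. An invariant choice of boundedly many approximated functions

This section contains the central lemma; it is about arbitrary families of functions. Two conditions $\pi,\pi'$ are *incompatible* if $\pi(v)\ne\pi'(v)$ for some $v$ in both domains, and *compatible* otherwise.

**Lemma 9.1 (averaging lemma).** Given $\sigma\ge2$, $\ell$, $t_0$ there is a computable $N$ such that for every finite $V$, $|\Sigma|=\sigma$, and non-empty $\mathcal F\subseteq\Sigma^V$ with $\mathrm{Ldim}(\mathcal F)\le\ell$, there is a set $\mathcal X(\mathcal F)\subseteq\Sigma^V$ with $1\le|\mathcal X(\mathcal F)|\le N$, all of whose members are $t_0$-approximated by $\mathcal F$, and which is invariant: $\mathcal X(\beta\mathcal F)=\beta\mathcal X(\mathcal F)$ for each bijection $\beta:V\to V'$.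

Here $\beta X=X\circ\beta^{-1}$. The idea is to define a notion of "large" family such that, inside a suitable large $\mathcal F_\pi$, for each small set $W$ exactly one pattern on $W$ keeps the family large. These majority patterns glue to one function $X_\pi$.

*Proof.* **Step 1.** *We define largeness and prove two facts.* For a sequence $\bar e=(e_1,\dots,e_r)$ of integers $\ge2$: $\mathcal G\subseteq\Sigma^V$ is $()$-large iff $\mathcal G\ne\emptyset$. $\mathcal G$ is $(e_1,\dots,e_r)$-large iff there are $e_r$ pairwise incompatible conditions $\pi$ with $\mathcal G_\pi$ being $(e_1,\dots,e_{r-1})$-large. Largeness is preserved by enlarging $\mathcal G$ and by decreasing entries, and it implies $\mathcal G\ne\emptyset$.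

(A) *If $\mathcal G$ is $(e_1,\dots,e_r)$-large, then $\mathrm{Ldim}(\mathcal G)\ge r$.* For $r=0$ this is clear. For $r\ge1$, as $e_r\ge2$, there are two incompatible conditions $\pi,\pi'$ as in the definition; they differ at some $v$. The families $\mathcal G_{v\mapsto\pi(v)}\supseteq\mathcal G_\pi$ and $\mathcal G_{v\mapsto\pi'(v)}\supseteq\mathcal G_{\pi'}$ have $\mathrm{Ldim}\ge r-1$ by induction.

(B) *If $\mathcal G$ is a union of at most $s$ families $\mathcal G^i$ and $\mathcal G$ is $(se_1,\dots,se_r)$-large, then some $\mathcal G^i$ is $(e_1,\dots,e_r)$-large.* For $r=0$ this is clear. For $r\ge1$ take $se_r$ pairwise incompatible $\pi$ with $\mathcal G_\pi=\bigcup_i\mathcal G^i_\pi$ being $(se_1,\dots,se_{r-1})$-large. By induction, for each $\pi$ some $\mathcal G^i_\pi$ is $(e_1,\dots,e_{r-1})$-large, and some $i$ serves at least $e_r$ of the $\pi$.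

**Step 2.** *We choose thresholds so that $\mathcal F$ is large at one scale and not at the next.* Let $\theta^{(\ell+1)}=(2,\dots,2)$, of length $\ell+1$. Given $\theta^{(r+1)}=(\theta_1,\dots,\theta_{r+1})$ with $0\le r\le\ell$, put
$$J=\theta_{r+1},\qquad t=\max(t_0,\theta_{r+1}),\qquad s=\sigma^t,\qquad \theta^{(r)}=(s^J\theta_1,\dots,s^J\theta_r).$$
$\mathcal F$ is $\theta^{(0)}$-large, since $\theta^{(0)}=()$. By (A) it is not $\theta^{(\ell+1)}$-large. Let $r\le\ell$ be maximal such that $\mathcal F$ is $\theta^{(r)}$-large; then it is not $\theta^{(r+1)}$-large. From now on $\theta_1,\dots,\theta_{r+1},J,t,s$ belong to this $r$.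

**Step 3.** *We find a scale at which the number of incompatible large conditions does not grow.* For $0\le j\le J$ let $\nu_j=(s^{J-j}\theta_1,\dots,s^{J-j}\theta_r)$. So $\nu_0=\theta^{(r)}$, $\nu_J=(\theta_1,\dots,\theta_r)$, and $\nu_j=s\nu_{j+1}$. Call $\pi$ *$\nu_j$-large* if $\mathcal F_\pi$ is. Let $D_j$ be the maximum number of pairwise incompatible $\nu_j$-large conditions. The empty condition gives $D_0\ge1$, and $D_0\le D_1\le\dots\le D_J$ since entries decrease. Moreover $D_J\le\theta_{r+1}-1=J-1$, because $\mathcal F$ is not $\theta^{(r+1)}$-large. If all the inequalities were strict, $D_J\ge J+1$. Hence $D_j=D_{j+1}$ for some $j<J$. Take the least such $j$, and let $D=D_j$. Call $\pi$ *top* if it belongs to a set of $D$ pairwise incompatible $\nu_j$-large conditions.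

**Step 4.** *A top condition has exactly one majority pattern on each small set.* Claim 1: let $\pi$ be top and $|W|\le t$. There is exactly one $w\in\Sigma^W$ such that $(\mathcal F_\pi)_w$ is $\nu_{j+1}$-large.

Existence: $\mathcal F_\pi=\bigcup_w(\mathcal F_\pi)_w$ has at most $s$ pieces and is $s\nu_{j+1}$-large; use (B). Note that then $(\mathcal F_\pi)_w\ne\emptyset$, so $\pi\cup w$ is a condition and $(\mathcal F_\pi)_w=\mathcal F_{\pi\cup w}$. Uniqueness: suppose $w\ne w'$ both qualify, and let $\pi=\pi_1,\pi_2,\dots,\pi_D$ be pairwise incompatible and $\nu_j$-large. Then $\pi\cup w,\ \pi\cup w',\ \pi_2,\dots,\pi_D$ are $D+1$ pairwise incompatible $\nu_{j+1}$-large conditions, contradicting $D_{j+1}=D$.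

**Step 5.** *The majority patterns glue to a function.* Let $W'\subseteq W$, $|W|\le t$. If $w$ is the pattern for $W$, then $(\mathcal F_\pi)_{w|_{W'}}\supseteq(\mathcal F_\pi)_w$ is $\nu_{j+1}$-large, so $w|_{W'}$ is the pattern for $W'$. As $t\ge2$, we may let $X_\pi(v)$ be the value given by $W=\{v\}$. Then the pattern for $W$ is $X_\pi|_W$. Hence $\mathcal F_{\pi\cup X_\pi|_W}\ne\emptyset$ whenever $|W|\le t$, and $X_\pi$ is $t$-approximated by $\mathcal F$, with $t\ge t_0$.

Let $\mathcal X(\mathcal F)=\{X_\pi:\pi\text{ top}\}$. It is non-empty, and it is invariant, since the construction refers only to $\mathcal F$ and the fixed numbers $\sigma,\ell,t_0$.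

**Step 6.** *There are few such functions.* Claim 2: $|\mathcal X(\mathcal F)|\le D$. Fix pairwise incompatible $\nu_j$-large $\pi_1,\dots,\pi_D$; each is top. Suppose $\pi$ is top and $X_\pi\ne X_{\pi_i}$ for all $i$, say at $v_i$. Let $W=\{v_1,\dots,v_D\}$; $|W|\le D\le J-1\le t$. The conditions $\pi\cup X_\pi|_W$ and $\pi_i\cup X_{\pi_i}|_W$ ($i\le D$) are $\nu_{j+1}$-large by Step 5. They are pairwise incompatible: the first differs from the $i$-th at $v_i$, and the others extend the $\pi_i$. That is $D+1>D_{j+1}$ conditions, a contradiction. So every $X_\pi$ is one of the $X_{\pi_i}$.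

Since $D\le J-1$, the number $N=\max_{0\le r\le\ell}\theta^{(r+1)}_{r+1}$ works. $\square$

To see the lemma run, take the family $\mathcal S$ of Definition 8.1 with $\sigma=2$, $\ell=1$ and $|V|$ large. Full functions are conditions, so a family is $(e)$-large iff it has at least $e$ members. Here $\theta^{(2)}=(2,2)$, and for $r=1$ we get $J=2$, $t=\max(t_0,2)$, $s=2^t$, $\theta^{(1)}=(2s^2)$. If $|V|\ge2s^2$, then $r=1$. Two incompatible $(2s)$-large conditions would make $\mathcal S$ $(2s,2)$-large, against (A). So $D_0=D_1=1$, $j=0$, and the top conditions $\pi$ are those with $|\mathcal S_\pi|\ge2s^2$. At each $v$ the value $1$ leaves at most one function and the value $0$ leaves at least $2s^2-1\ge2s$. Hence $X_\pi=0$, and $\mathcal X(\mathcal S)=\{0\}$: the limit, and not a member, of $\mathcal S$.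

## 10. The canonical bounded family of flips, and its definition in MSO

The algorithm will have to compute $\mathcal X(\mathcal F)$, so we need it definable.

**Lemma 10.1.** Let $\mathcal F$ be as in Lemma 9.1. If "$X\in\mathcal F$" is expressed on graphs by an MSO formula $\varphi$ in set variables $(X_a)_{a\in\Sigma}$, with $X_a=X^{-1}(a)$, then "$X\in\mathcal X(\mathcal F)$" is expressed by an MSO formula computable from $\varphi,\sigma,\ell,t_0$.

*Proof.* **Step 1.** *We express largeness.* A condition $\pi$ is a tuple of pairwise disjoint sets $(P_a)_{a\in\Sigma}$. Compatibility of $\pi,\pi'$ ($P_a\cap P'_b=\emptyset$ for $a\ne b$) and the union $\pi\cup\pi'$ are first-order over these sets. Moreover $(\mathcal F_\pi)_{\pi'}$ is $\mathcal F_{\pi\cup\pi'}$ if $\pi,\pi'$ are compatible, and $\emptyset$ otherwise, and $\emptyset$ is never large. So the statement $\Lambda_{\bar e}(\pi)$, meaning "$\mathcal F_\pi$ is $\bar e$-large", is defined recursively: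
$$\Lambda_{()}(\pi):\ \exists X\,(\varphi(X)\wedge X\supseteq\pi),$$
$$\Lambda_{(e_1,\dots,e_r)}(\pi):\ \exists\pi_1,\dots,\pi_{e_r}\text{ pairwise incompatible},\ \bigwedge_{q}\bigl(\pi_q\text{ compatible with }\pi\ \wedge\ \Lambda_{(e_1,\dots,e_{r-1})}(\pi\cup\pi_q)\bigr).$$

**Step 2.** *We express the numbers $r,j,D$ of the construction.* The statements $\Lambda_{\theta^{(r)}}(\emptyset)$ for $0\le r\le\ell+1$ decide which $r$ is maximal. For given $r,j,e$, "$D_j\ge e$" says that there are pairwise incompatible $\pi_1,\dots,\pi_e$ with $\bigwedge_q\Lambda_{\nu_j}(\pi_q)$. Hence "$j$ is least with $D_j=D_{j+1}$, and $D_j=D$" is MSO. There are finitely many possible $(r,j,D)$.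

**Step 3.** *We express membership.* For given $(r,j,D)$, "$\pi$ is top" says that there are $\pi_2,\dots,\pi_D$ such that $\pi,\pi_2,\dots,\pi_D$ are pairwise incompatible and $\nu_j$-large. Finally $X\in\mathcal X(\mathcal F)$ iff, for the correct $(r,j,D)$, there is a top $\pi$ such that for all $v,a$: $X(v)=a$ iff $\pi$ is compatible with $v\mapsto a$ and $\Lambda_{\nu_{j+1}}(\pi\cup\{v\mapsto a\})$. $\square$

For $G\in\mathcal C(h,c)$, $h\ge1$, let $F_G$ be the first $F$, in a fixed order of all symmetric $F:\Sigma^2\to\{0,1\}$, with $\mathcal F_F(G)\ne\emptyset$. It exists by Lemma 6.1. Let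
$$\mathcal X_h(G)=\mathcal X(\mathcal F_{F_G}(G)),$$
from Lemma 9.1 with $\sigma=2^{m(h)}$, $\ell=\ell(h)$ (valid by Lemma 8.2) and $t_0=t_0(h)$.

**Proposition 10.2.** Let $h\ge1$ and $G\in\mathcal C(h,c)$.

1. $1\le|\mathcal X_h(G)|\le N_h$, with $N_h$ computable from $h,c$.
2. For $\lambda\in\mathcal X_h(G)$, every component $C$ of $G\oplus(\lambda,F_G)$ has $G[C]\in\mathcal C(h-1,c)$.
3. An isomorphism $g:G\to G'$ gives $F_G=F_{G'}$ and $\mathcal X_h(G')=\{\lambda\circ g^{-1}:\lambda\in\mathcal X_h(G)\}$.
4. For every $F$, "$\mathcal F_F(G)\ne\emptyset$" and, when this holds, "$\lambda\in\mathcal X(\mathcal F_F(G))$" are expressible in $G$ by MSO formulas computable from $h,c,F$.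

*Proof.* (1) is Lemma 9.1. (2): each $\lambda\in\mathcal X_h(G)$ is $t_0$-approximated by $\mathcal F_{F_G}(G)$, so $(\lambda,F_G)$ is good by Lemma 7.4. (3): $g$ carries $\lambda_s$ to $\lambda_{g(s)}$ and preserves goodness, so $\mathcal F_F(G')=\{\lambda\circ g^{-1}:\lambda\in\mathcal F_F(G)\}$ for every $F$, and $\mathcal X$ is invariant. (4): $\lambda\in\mathcal F_F(G)$ says that there are vertices $s_1,\dots,s_m$ with $\lambda=\lambda_s$ and that each component $C$ of $G\oplus(\lambda,F)$ satisfies $\gamma_{h-1}(C)$ from Lemma 4.1. Edges of the flip are quantifier-free definable and components are MSO-definable. Then use Lemma 10.1. $\square$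

## 11. Codes that determine the graph

We now turn the bounded invariant family into a canonical string by recursion on $h$. For $G\in\mathcal C(h,c)$ and a coloring $\chi$ of $V(G)$ with ordered colors define a string $\mathrm{Can}_h(G,\chi)$. For $h=0$, $V=\{v\}$, it is $[\chi(v)]$. For $h\ge1$ and $\lambda\in\mathcal X_h(G)$ let $C_1,\dots,C_k$ be the components of $G\oplus(\lambda,F_G)$. Let $\mathrm{code}_\lambda$ be the bracketed string consisting of $h$, $F_G$ and the lexicographically sorted list of the strings $\mathrm{Can}_{h-1}(G[C_i],(\chi,\lambda)|_{C_i})$, which are defined by Proposition 10.2(2). Put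
$$\mathrm{Can}_h(G,\chi)=\min_{\lambda\in\mathcal X_h(G)}\mathrm{code}_\lambda .$$

**Lemma 11.1.** For $G,G'\in\mathcal C(h,c)$: $\mathrm{Can}_h(G,\chi)=\mathrm{Can}_h(G',\chi')$ iff $(G,\chi)\cong(G',\chi')$.

*Proof.* If the colored graphs are isomorphic, the strings agree by Proposition 10.2(3) and induction on $h$. Conversely, let the strings agree. The case $h=0$ is clear. For $h\ge1$ equality gives $\lambda\in\mathcal X_h(G)$, $\lambda'\in\mathcal X_h(G')$, a common $F=F_G=F_{G'}$, and a bijection of components $C_i\leftrightarrow C_i'$ with equal codes. By induction there are isomorphisms $(G[C_i],\chi,\lambda)\to(G'[C_i'],\chi',\lambda')$. Let $g$ be their union. It preserves $\chi$ and turns $\lambda$ into $\lambda'$. For $u,v$ in different components no edge of the flip joins them, so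
$$\mathrm{adj}_G(u,v)=F(\lambda(u),\lambda(v))=F(\lambda'(gu),\lambda'(gv))=\mathrm{adj}_{G'}(gu,gv).\qquad\square$$

**Lemma 11.2.** From $\mathrm{Can}_h(G,\chi)$ one can read off a graph on $\{1,\dots,n\}$ that is isomorphic to $G$. For constant $\chi$ this is a canonical form on $\mathcal C(h,c)$.

*Proof.* Number the leaves of the bracket structure in order. The color of a leaf records, besides $\chi$, its label $\lambda$ for each bracket containing it. Let two leaves be adjacent iff the $F$ of their smallest common bracket has value $1$ on their labels for that level. The leaves correspond to the vertices of $G$. Two vertices whose smallest common bracket comes from a call with labeling $\lambda$ and matrix $F$ lie in different components of the flip in that call, so their adjacency in $G$ is $F(\lambda(u),\lambda(v))$. Thus the decoded graph is isomorphic to $G$. By Lemma 11.1 isomorphic graphs have the same string, hence the same decoded graph. $\square$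

## 12. Expressions, model checking and the algorithm

What remains is to compute $F_G$ and $\mathcal X_h(G)$ fast. We use the following cited results.

**(CW)** Oum, Seymour (*Approximating clique-width and branch-width*, JCTB 96, 2006): an algorithm that, given $G$ and $k$, in time $g(k)n^9\log n$ outputs a $(2^{3k+2}-1)$-expression of $G$ or confirms that the clique-width exceeds $k$; $g$ is computable.

**(CW$'$)** Fomin, Korhonen (*Fast FPT-approximation of branchwidth*, STOC 2022): the same with time $2^{2^{O(k)}}n^2$ and a $(2^{2k+1}-1)$-expression.

**(MC)** Courcelle, Makowsky, Rotics (Theory Comput. Syst. 33, 2000): given an MSO sentence $\varphi$ and a $k$-expression $e$ of a graph with additional unary predicates, $\varphi$ can be evaluated in time $g(\varphi,k)\cdot|e|$; $g$ is computable.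

The form of (MC) with unary predicates follows from the effective Thatcher–Wright/Doner translation of MSO on finite labeled binary trees into tree automata. Regard $e$ as a tree whose leaves are the vertices, with the predicates recorded in the leaf symbols. "Vertex $u$ has label $i$ at node $x$" is MSO-definable in the tree, since the label evolves along the path from $u$ to $x$ through finitely many states. Vertices $u,v$ are adjacent iff at some join node $\eta_{i,j}$ above both they carry the labels $i,j$ in some order. So $\varphi$ translates effectively into an MSO sentence on the tree, and the resulting automaton is run in linear time.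

**Lemma 12.1.** A $k$-expression of an $n$-vertex graph can be turned, in time linear in its size for fixed $k$, into a $(k+1)$-expression of size $O(k^2n)$.

*Proof.* We compress each maximal chain of unary operations. A join $\eta_{i,j}$, $i\ne j$, applied after a relabeling function $\rho$, equals $\rho$ applied after the joins $\eta_{i',j'}$ with $\rho(i')=i$, $\rho(j')=j$. Sweep through the chain from the inside, maintaining the composed function $\rho$ and a table of the joins $\eta_{i',j'}$ required so far. In the end the chain equals at most $k^2$ joins followed by one function $[k]\to[k]$. Realize this function by $O(k)$ elementary relabelings with one spare label. First merge each fiber into a representative; then only representatives occur as labels. The remaining map on representatives is injective, so its arrows form paths and cycles. Process a path from its free end backward; on a non-trivial cycle first move one label to the spare label. There are $n$ leaves and $n-1$ disjoint unions, hence $O(n)$ chains. $\square$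

**The algorithm on $(G,d)$.** Let $(h,c)=(d,2^d)$ for SC-depth and $(h,c)=(d,c_d)$ for rank-depth.

1. Run (CW$'$), or (CW), with $k=2c^h$. If it reports clique-width greater than $k$, report $p(G)>d$. Otherwise normalize the expression to size $O_{h,c}(n)$ by Lemma 12.1.
2. With (MC), test the MSO sentence for $\mathcal C(h,c)$ from Lemma 4.1. If it fails, report $p(G)>d$.
3. Compute $\mathrm{Can}_h(G,\text{constant coloring})$ recursively and output the graph decoded from it by Lemma 11.2.

**Step 1.** *Reports are correct and isomorphism-invariant.* If $p(G)\le d$, then $G\in\mathcal C(h,c)$ by Lemma 4.3 or 4.4, and its clique-width is at most $k$ by Lemma 4.2. So both kinds of report are correct. If $G\in\mathcal C(h,c)$, neither step reports; if $G\notin\mathcal C(h,c)$, one of them does. So the decision to report depends only on the isomorphism type of $G$.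

**Step 2.** *We carry out one recursive call in quadratic time, not counting its subcalls.* Consider a call for $G_1\in\mathcal C(h_1,c)$ with $n_1$ vertices. If $h_1=0$, output the code of the single vertex. Let $h_1\ge1$. Compute a normalized expression of $G_1$ using (CW$'$); this succeeds by Lemma 4.2. Find $F_{G_1}$ by (MC), testing "$\mathcal F_F(G_1)\ne\emptyset$" for all $F$ in order.

To enumerate $\mathcal X_{h_1}(G_1)$, go through the vertices $v_1,\dots,v_{n_1}$, keeping all partial labelings of $\{v_1,\dots,v_i\}$ that extend to a member of $\mathcal X_{h_1}(G_1)$. There are at most $N_{h_1}$ of them. Each of the at most $\sigma N_{h_1}$ candidate extensions to the next vertex is tested by the MSO sentence "some $\lambda\in\mathcal X(\mathcal F_{F_{G_1}}(G_1))$ extends the given partial labeling", the partial labeling being given by $\sigma$ unary predicates. By Proposition 10.2(4) this sentence is available. These are $O_{h,c}(n_1)$ tests of cost $O_{h,c}(n_1)$ each; here we need the expression to have linear size. The total is $O_{h,c}(n_1^2)$.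

For each $\lambda$ found, compute the flip, its components and the matrices of the graphs $G_1[C_i]$ in time $O_{h,c}(n_1^2)$, recurse on the components, and sort the codes. Codes are strings of total length $O_{h,c}(n_1)$ over an alphabet of size bounded in $h,c$: there are boundedly many brackets per vertex, each with a matrix of bounded size, and each leaf color is a bounded sequence of labels. So sorting with a trie takes time $O_{h,c}(n_1)$. Finally take the smallest of at most $N_{h_1}$ codes.

**Step 3.** *We sum over the recursion.* With (CW$'$) the time $T_{h_1}(n)$ of a call satisfies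
$$T_{h_1}(n)\le a\,n^2+\sum_{\lambda\in\mathcal X_{h_1}(G_1)}\ \sum_iT_{h_1-1}(n_i),\qquad \sum_in_i=n,\qquad |\mathcal X_{h_1}(G_1)|\le N_{h_1},$$
with $a$ computable from the initial $(h,c)$. By induction $T_{h_1}(n)\le A_{h_1}n^2$ with $A_0=a$ and $A_{h_1}=a+N_{h_1}A_{h_1-1}$, since $\sum_in_i^2\le n^2$. Decoding the final string takes time $O_{h,c}(n^2)$. All quantities ($L,\kappa,B,\Pi,m,\ell,t_0,N_{h_1}$, the formulas, and the bounds of (MC) and (CW$'$)) are computable from $(h,c)$, hence from $d$, and the algorithm computes what it needs from $d$ itself. So the total time is $f(d)n^2$ with $f$ computable.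

*Proof of Theorem 2(a) and Theorem 1.* Steps 1 to 3 and Lemma 11.2 prove the first two sentences of Theorem 2(a). For Theorem 1, run the algorithm on $(G,d)$ and on $(G',d)$. Under the promise nothing is reported, and $G\cong G'$ iff $\Gamma_G=\Gamma_{G'}$. This takes time $f(d)n^2$, so $c=2$. If one uses (CW) in place of (CW$'$), the same recursion gives $f(d)n^{10}$, which already proves Theorem 1. $\square$

*Proof of Theorem 2(c).* Steps 1 to 3 of the algorithm work verbatim for input $(G,h,c)$, with "report $G\notin\mathcal C(h,c)$". A class of bounded shrubdepth has SC-depth at most some $d$, by the equivalence recalled in Section 1, and so lies in $\mathcal C(d,2^d)$ by Lemma 4.3. $\square$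

## 13. Every pair must be read: the exponent $2$ is optimal

*Proof of Theorem 2(b).* Let $G'$ be edgeless on $n\ge2$ vertices, and let $G$ be edgeless or have exactly one edge. All these graphs have SC-depth at most $1$: take $X=\emptyset$ or $X=\{u,v\}$ on the disjoint union of $n$ one-vertex graphs. They also have rank-depth at most $1$: take $T=K_{1,n}$, which has radius $1$, and note that all cut-ranks are at most $1$.

Run a correct deterministic algorithm with $G$ edgeless. For each pair $\{u,v\}$ it must read an entry of the adjacency matrix of $G$ corresponding to that pair. Otherwise adding the edge $uv$ to $G$ would not change its answer, although the answer must change from "isomorphic" to "not isomorphic". So at least $\binom n2$ entries are read. Even if $O(\log n)$ entries are packed into one word, this takes $\Omega(n^2/\log n)$ steps. Hence no running time $f(d)n^{2-\varepsilon}$ with $\varepsilon>0$ is possible, even for $d=1$. $\square$
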